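# A strongly minimal group whose only recursive model has dimension zero

## 1. Abelian groups with one operator

We begin with an abelian group carrying a single endomorphism. If its theory is strongly minimal and its smallest model is computable, then all its countable models turn out to be computable. We first fix the words, then prove this, and then ask what a second operator changes.

**Definition (recursive structures).** All languages are countable. A denumerable structure is *recursive* if its universe is $\omega$ and its atomic diagram is recursive; it is *recursively presentable* if it is isomorphic to a recursive structure. Replacing "recursive" by "recursive in $X$", for $X\subseteq\omega$, gives *$X$-recursive* structures and presentations.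

**Definition (strong minimality, dimension, modularity).** A complete theory $T$ with infinite models is *strongly minimal* if in every model $M$ each subset of $M$ definable with parameters is finite or cofinite. Write $\mathrm{acl}(X)$ for the set of elements lying in a finite set definable over $X$. In a strongly minimal theory $\mathrm{acl}$ satisfies the exchange property, so models have bases and a dimension, and a countable model is determined up to isomorphism by its dimension in $\omega+1=\{0,1,2,\dots,\omega\}$. The realized dimensions form a final segment $\{\alpha: d_0\le\alpha\le\omega\}$, where $d_0$ is the dimension of the prime model. The theory is *modular* if $\dim(A\cup B)+\dim(A\cap B)=\dim A+\dim B$ for finite-dimensional closed sets $A,B$; this holds when $\mathrm{acl}$ is linear span in a vector space. A *modular strongly minimal group* is a structure expanding a group whose complete theory is strongly minimal and (locally) modular.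

For nonzero $\mathbb Q$-vector spaces $\mathrm{acl}$ is the span and $d_0=1$. For infinite $\mathbb F_p$-vector spaces there is one countable model, and $d_0=\omega$.

**Definition (recursive spectrum).** $\mathrm{Spec}(T)$ is the set of dimensions of the recursively presentable countable models of $T$. We write $\mathrm{Spec}(T)=\omega+1$ when all countable models are recursively presentable, $\mathrm{Spec}(T)=\emptyset$ when none is, and $\mathrm{Spec}(T)=\{0\}$ when $T$ has a model of dimension $0$, this model is recursively presentable, and no other countable model is. The spectrum of a structure is that of its complete theory.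

**Proposition 1 (one operator).** Let $T$ be a strongly minimal theory of abelian groups with at most one endomorphism, in the signature $\{+\}$ or $\{+,f\}$, having a recursive model $V$ of dimension $0$. Then $\mathrm{Spec}(T)=\omega+1$.

Here is the example to keep in mind. Let $k=\mathbb F_p$, $F=k((t))$, $O=k[[t]]$, and let $V_0=F/O$ with $f$ = multiplication by $1+t$. Elements of $V_0$ are finite sums $\sum_{l>0}b_lt^{-l}$, so $V_0$ is recursive. The ring generated by $f$ is $k[t]$. A nonzero polynomial in $t$ is $t^e$ times a unit of $O$, so it acts surjectively on $V_0$ with finite kernel $t^{-e}O/O$. We shall see that $V_0$ has dimension $0$ and that the other countable models are $V_0\oplus k(t)^n$.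

Modules are left modules. We recall two tools.

**Definition (Ore domain).** A domain $R$ is *left Ore* if $Rr\cap Rr'\ne0$ for all nonzero $r,r'$, and *right Ore* if $rR\cap r'R\neq0$. "Ore" will mean both. An Ore domain has a division ring of fractions $K$ whose elements can be written $r^{-1}r'$ and also $r'r^{-1}$, and finitely many elements of $K$ have a common left denominator and a common right denominator. A left $R$-module on which every nonzero $r\in R$ is bijective is a $K$-vector space.

A commutative domain is Ore, since $rr'=r'r$ is a common multiple. The free algebra $k\langle a,s\rangle$ is not: $Ra$ and $Rs$ are spanned by the words ending in $a$ and in $s$ respectively, and they meet in $0$.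

**Textbook fact (Baur–Monk).** A *pp formula* over $R$ has the form $\exists\bar z\,(A\bar z=cx+B\bar y)$, with $A,B$ matrices and $c$ a column over $R$. Its solution set $\psi(M,\bar y)$ in a module $M$ is empty or a coset of the subgroup $\psi(M,0)$. In the theory of a module every formula is equivalent to a Boolean combination of pp formulas. Two $R$-modules are elementarily equivalent iff for all pp formulas $\varphi(x),\psi(x)$ the indices $|\varphi/\varphi\wedge\psi|$ agree in them, as finite numbers or $\infty$.

For an $R$-module $M$ let $\mathrm{tor}\,M=\{x\in M: rx=0\text{ for some }r\ne0\}$. Put $K^\omega:=K^{(\omega)}$, the direct sum.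

**Lemma 2.** Let $R$ be a countable Ore domain with division ring of fractions $K$, and $V$ an infinite countable $R$-module on which every $0\ne r\in R$ is surjective with finite kernel.

1. $T=\mathrm{Th}(V)$, in the language of $R$-modules, is strongly minimal and modular. For $M\models T$, the quotient $M/\mathrm{tor}\,M$ is a $K$-vector space, $\mathrm{acl}(X)$ is the preimage of the $K$-span of the image of $X$, and $\dim M=\dim_K M/\mathrm{tor}\,M$.
2. $V\oplus K^n\equiv V$ for all $n\le\omega$. If $V=\mathrm{tor}\,V$, then $V$ has dimension $0$ and $V\oplus K^n$ has dimension $n$.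

**Step 1: pp formulas are of two kinds.** The purpose is to show that a pp formula in $x$ either says nothing about $x$ or confines $x$ up to finitely many choices. Let $M$ be any $R$-module on which nonzero elements of $R$ are surjective, and let $\psi(x,\bar y)$ be $\exists\bar z\,(A\bar z=cx+B\bar y)$.

*Type (i): $c$ lies in the right $K$-column space of $A$.* Write $c=A\kappa$ and, with a common right denominator, $\kappa=\kappa'r^{-1}$ with $\kappa'$ over $R$ and $0\ne r\in R$; so $cr=A\kappa'$. Given $x\in M$ choose $u$ with $ru=x$. Then $cx=cru=A(\kappa'u)$. So $\psi(M,0)=M$.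

*Type (ii): it does not.* Then some row over $K$ annihilates $A$ but not $c$. Clearing denominators on the left gives a row $u$ over $R$ with $uA=0$ and $uc=r\ne0$. Applying $u$ to the equation, $\psi(x,\bar y)$ implies $rx=-uB\bar y$. In particular $\psi(M,0)\subseteq\ker r$.

**Step 2: strong minimality.** Let $M\equiv V$. Each $r\ne0$ is surjective on $M$, with a kernel of the same finite size as in $V$. By Step 1, each set $\psi(M,\bar y)$ is empty, finite, or all of $M$. By Baur–Monk, every definable subset of $M$ is finite or cofinite.

**Step 3: the vector space $M/\mathrm{tor}\,M$.** We check that it exists. If $rx=0$ and $r'y=0$ with $r,r'\neq0$, a nonzero common left multiple of $r$ and $r'$ kills $x+y$. If $rx=0$ and $0\ne q\in R$, left Ore gives $r''q=q'r\ne0$, so $r''qx=0$ with $r''\ne0$. Hence $\mathrm{tor}\,M$ is a submodule. If $rx\in\mathrm{tor}\,M$ with $r\ne0$, say $r'rx=0$ with $r'\neq0$, then $r'r\ne0$ and $x\in\mathrm{tor}\,M$. So the quotient is torsion-free; it is also divisible, hence a $K$-space.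

**Step 4: algebraic closure.** We show that $\mathrm{acl}$ is $K$-span modulo torsion. An element $x$ has image in the $K$-span of the image of $X$ iff $rx=\sum r_ix_i$ for some $r\ne0$, $r_i\in R$, $x_i\in X$: write the coefficients with a common left denominator, and multiply the relation modulo torsion by a nonzero element killing the error. In that case $x\in\mathrm{acl}(X)$, because $\ker r$ is finite.

Conversely, let $x$ lie in a finite set defined over $\bar y\in X$. By Baur–Monk, $x$ satisfies a disjunct $\bigwedge\psi_i(x,\bar y)\wedge\bigwedge\neg\chi_j(x,\bar y)$, with $\psi_i,\chi_j$ pp, that defines a finite set. If all $\psi_i$ were of type (i), each $\psi_i(M,\bar y)$, being nonempty, would be $M$. Each $\chi_j(M,\bar y)$ omits $x$, so it is empty or finite. The disjunct would then be cofinite, a contradiction. So some $\psi_i$ is of type (ii), and $rx\in\sum Ry_l$ with $r\ne0$.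

So $\mathrm{acl}$ and $\dim$ are as described. The pregeometry is that of a vector space, hence modular.

**Step 5: the models $V\oplus K^n$.** We compare the indices in the Baur–Monk criterion. A pp formula $\varphi(x)$ of type (i) is everything in $V$ and in $K$. For one of type (ii), $\varphi(V)$ is finite and $\varphi(K)=0$. Moreover $\varphi(V\oplus K^n)=\varphi(V)\oplus\varphi(K)^n$. Now take $|\varphi/\varphi\wedge\psi|$. If $\varphi$ is of type (ii), the index is the same finite number in both modules. If $\varphi$ and $\varphi\wedge\psi$ are both of type (i), it is $1$ in both. If $\varphi$ is of type (i) and $\varphi\wedge\psi$ of type (ii), it is $\infty$ in both, since $V$ is infinite. So $V\oplus K^n\equiv V$. If $V=\mathrm{tor}\,V$, then $\mathrm{tor}(V\oplus K^n)=V$, and Part 1 gives the dimensions. $\square$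

**Lemma 3.** Let $T$ be a strongly minimal theory of abelian groups in signature $\{+,f_1,\dots,f_q\}$ with each $f_i$ an endomorphism. Let $V$ be its countable model of dimension $0$, and $R$ the ring of endomorphisms of $V$ generated by $1,f_1,\dots,f_q$. Then $R$ is a countable domain, each $0\neq r\in R$ is surjective on $V$ with finite kernel, and $V$ is a torsion abelian group. If $R$ is Ore, then $V=\mathrm{tor}\,V$.

*Proof.* An infinite definable subgroup of $V$ is cofinite, hence all of $V$, because a proper subgroup misses a coset, which is infinite. Let $0\ne r\in R$. Its kernel is definable and not $V$, so it is finite. Then $rV$ is an infinite definable subgroup, so $rV=V$. If also $r'\ne0$, then $rr'V=V\ne0$; so $R$ is a domain.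

Let $x\in V=\mathrm{acl}(\emptyset)$. By Baur–Monk, $x$ satisfies a disjunct $\bigwedge\psi_i(x)\wedge\bigwedge\neg\chi_j(x)$ with parameter-free pp formulas, defining a finite set. The subgroups $\psi_i(V),\chi_j(V)$ are finite or $V$. Each $\chi_j(V)$ omits $x$, so it is finite. If all $\psi_i(V)=V$, the disjunct would be cofinite. So $x$ lies in a finite subgroup $\psi_i(V)$, and $x$ has finite order. If $R$ is Ore, Lemma 2 gives $V=\mathrm{acl}(\emptyset)=\mathrm{tor}\,V$. $\square$

**Lemma 4.** Let $R,V,K$ be as in Lemma 2. Suppose the elements of $R$ are named by a recursive set of expressions on which the ring operations are computed, and equality in $R$ of two expressions is decidable from $X$. If $f_1,\dots,f_q\in R$ and $(V,+,f_1,\dots,f_q)$ is recursive, then $(V\oplus K^n,+,f_1,\dots,f_q)$ is $X$-recursively presentable for every $n\le\omega$.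

*Proof.* Represent $r^{-1}r'\in K$ by a pair $(r,r')$ with $r\ne0$. Given $(r,r')$ and $(q,q')$, search for $u,u'$ with $ur=u'q\neq0$; left Ore says they exist. Then $r^{-1}r'=q^{-1}q'$ iff $ur'=u'q'$, and the sum is $(ur)^{-1}(ur'+u'q')$. For $f\in R$, search for $u\ne0$ and $u'$ with $uf=u'r$ (they exist by left Ore if $f\ne0$, and $u=1,u'=0$ serve if $f=0$); then $f\,r^{-1}r'=u^{-1}(u'r')$. So $(K,+,f_1,\dots,f_q)$ is computable from $X$ with decidable equality, and so is $V\oplus K^n$. $\square$

*Proof of Proposition 1.* By Lemma 3, $R$ is a commutative domain, hence Ore, and $V=\mathrm{tor}\,V$. It is generated by at most one element, so $R\cong\mathbb Z[y]/\mathfrak p$ or $R\cong\mathbb Z/\mathfrak p$ with $\mathfrak p$ a finitely generated ideal. Ideal membership over $\mathbb Z$ is decidable (a textbook algorithm), so equality in $R$ is decidable. By Lemma 4, all $V\oplus K^n$ are recursively presentable. The ring $R$-structure is definable from $+$ and $f$, so by Lemma 2 the countable model of dimension $n$ is $V\oplus K^n$. $\square$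

For $V_0$ we have $R=k[t]$ and $V_0=\mathrm{tor}\,V_0$, since $t^l$ kills $t^{-l}O/O$. So $V_0$ has dimension $0$ and its spectrum is $\omega+1$.

## 2. Polynomial identities and the case of exponent other than a prime

Commutativity was used twice, to make $R$ Ore and to decide equality in $R$. What changes with several operators? Much less is needed than commutativity. A ring *satisfies a polynomial identity* (is *PI*) if some nonzero polynomial in noncommuting variables, with integer coefficients one of which is $\pm1$ on a monomial of top degree, vanishes on it. Commutative rings satisfy $xy-yx$. For commutative $C$, the ring $M_d(C)$ satisfies $\sum_\pi\mathrm{sgn}(\pi)\,x_{\pi(1)}\cdots x_{\pi(d^2+1)}$, which is multilinear and alternating in $d^2+1$ arguments, while $M_d(C)$ is spanned over $C$ by $d^2$ elements.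

**Theorem C.** Let $T$ be a strongly minimal theory of abelian groups with finitely many endomorphisms, in signature $\{+,f_1,\dots,f_q\}$, having a recursive model $V$ of dimension $0$. Let $R$ be the ring of endomorphisms of $V$ generated by $1,f_1,\dots,f_q$. If $V$ does not have prime exponent, or if $R$ satisfies a polynomial identity, then $\mathrm{Spec}(T)=\omega+1$. So in such signatures spectrum $\{0\}$ forces prime exponent, a non-PI ring $R$, and $q\ge2$.

**Step 1: exponent not a prime implies PI.** Suppose $V$ does not have prime exponent. Then every prime is nonzero in $R$, so by Lemma 3 it acts surjectively with finite kernel. Since $V\ne0$ is a torsion group, choose a prime $\ell$ with $V[\ell]\ne0$. The subgroup $V[\ell^\infty]$ is $\ell$-divisible with finite $\ell$-torsion, so it is isomorphic to $\mathbb Z(\ell^\infty)^d$ with $1\le d<\omega$. The ring $R$ acts on it, and faithfully, since it is infinite and nonzero $r$ have finite kernels. So $R$ embeds in $\mathrm{End}(\mathbb Z(\ell^\infty)^d)=M_d(\mathbb Z_\ell)$ and is PI.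

**Step 2: PI implies decidable equality.** By Posner's theorem the PI domain $R$ is Ore, and its division ring of fractions $K$ is finite-dimensional over its center $C$. Left multiplication on $K\cong C^d$ embeds $R$ in $M_d(C)$. The generators of $R$ have finitely many matrix entries, which lie in a finitely generated commutative subring $\mathbb Z[y_1,\dots,y_l]/\mathfrak p$ of $C$. Equality there is ideal membership over $\mathbb Z$, which is decidable. So equality in $R$ is decidable.

**Step 3: conclusion.** By Lemma 3, $V=\mathrm{tor}\,V$. By Lemmas 2 and 4, the countable model of dimension $n$ is $V\oplus K^n$, and it is recursively presentable, for all $n\le\omega$. If $q\le1$, then $R$ is commutative, hence PI; so spectrum $\{0\}$ requires prime exponent, $R$ non-PI and $q\ge2$. $\blacksquare$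

## 3. Two operators and an undecidable word problem

For the theory $T$ of a modular strongly minimal group in a finite signature, it is known background that if some positive-dimensional model is recursive, then all countable models are recursively presentable. So the spectrum is $\omega+1$, $\emptyset$ or $\{0\}$. The first two are easy to realize. Whether $\{0\}$ occurs is asked in Uri Andrews and Alice Medvedev, "Recursive spectra of strongly minimal theories satisfying the Zilber trichotomy", arXiv:1104.4666 (2011). The answer is yes: for every prime $p$ there is a modular strongly minimal group of exponent $p$, in the finite signature $\{+,a,s\}$ with $a,s$ unary, with spectrum $\{0\}$.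

**Theorem A.** Let $p$ be a prime and $W\subseteq\omega$ an infinite r.e. set. There is a recursive structure $V=(V,+,a,s)$, where $(V,+)$ is an infinite abelian group of exponent $p$ and $a,s$ are automorphisms of it, such that $T=\mathrm{Th}(V)$ is strongly minimal and modular, $V$ is the model of dimension $0$, and every recursive model of $T$ of positive dimension computes $W$. Hence, if $W$ is not recursive, then $\mathrm{Spec}(T)=\{0\}$.

**Theorem B.** In Theorem A, for every $X\subseteq\omega$ and every $n\in\{1,2,\dots,\omega\}$, the model of dimension $n$ has an $X$-recursive presentation iff $W\le_TX$.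

Let us see what such a $V$ must look like. Suppose $R=k[\Omega]$ is the group ring of a group $\Omega$ generated by $a,s$, and that Lemma 2 applies with $V=\mathrm{tor}\,V$. If $x\in M$ is a non-torsion element of a model, then for a word $w$
$$wx=x\iff w-1=0\text{ in }R\iff w=1\text{ in }\Omega. \tag{3.1}$$
So a recursive presentation of $M$ decides the word problem of $\Omega$. An element of $V$ is torsion, and (3.1) fails for it. We therefore want $\Omega$ with undecidable word problem and a recursive $V$.

The first thing to try is a finitely presented group with undecidable word problem. This cannot work. Since $R$ acts faithfully on the recursive structure $V$, the set of words $w\neq1$ is r.e.: search for $v\in V$ with $wv\ne v$. If $\Omega$ is recursively presented, the set of words $w=1$ is r.e. as well, so the word problem is decidable, and Lemma 4 makes all models recursive. We need a word problem that is *co-r.e.* and not recursive.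

Residually finite groups give such word problems. Let finite quotients $P_0,P_1,\dots$ of the free group $\Phi$ on $a,s$ be listed computably, each a quotient of the next, with kernels $N_0\supseteq N_1\supseteq\cdots$; then $w\ne1$ in $\Gamma=\Phi/\bigcap N_n$ is an r.e. condition. The second thing to try is $\Omega=\Gamma$ for finite $p$-groups $P_n$. This also fails, at torsion: if $1\ne g\in\Omega$ has order $p$, then $(g-1)^p=g^p-1=0$ in $k[\Omega]$, so $g-1\ne0$ is not surjective on a nonzero module. Our $\Gamma$ will contain elements of order $p$.

The way past this is to replace $\Phi/N$ by $\Omega=\Phi/[N,N]$. This is torsion-free at each finite stage, it remembers $\Gamma$ through the action on $N/[N,N]$, and its group ring will be an Ore domain. To make it act, let $P_n$ act on $F=k((t))$ by field automorphisms, and let $a,s$ act as $g\mapsto c\,\sigma(g)$ with $c\in F^*$ and $\sigma$ a field automorphism. Then $N_n$ acts by multiplications, which commute, so $[N_n,N_n]$ acts trivially. Finally let $n\to\infty$ and set $V=F/O$. Stage $n$ uses only finitely much of $W$, so $V$ is recursive, while $\Omega$ knows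 all of $W$. Three things have to be supplied: the group rings must be domains (Section 6), the action of $P_n$ must be replaceable by an action of $P_{n+1}$ changing the operators as little as we like (Section 7), and the multipliers $c$ must be generic (Section 8).

From here on $k=\mathbb F_p$, $F=k((t))$, $O=k[[t]]$, $v$ is the $t$-adic valuation, $\wp(x)=x^p-x$, and $\Phi$ is the free group on $a,s$.

## 4. Path chains and the subgroup $[N,N]$

We need a computable test for membership in $[N,N]$. Let $N\lhd\Phi$, $\Gamma=\Phi/N$, $w\mapsto\bar w$. The right Cayley graph of $\Gamma$ has vertices $\Gamma$ and edges $e_{x,\gamma}:\gamma\to\gamma x$ for $x\in\{a,s\}$. Its group of 1-chains is $C_1=\mathbb Z[\Gamma]^2$, on which $\Gamma$ acts by left multiplication. Let $m(w)=(m_{x,\gamma}(w))\in C_1$ be the chain of the path from $1$ reading $w$. Then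
$$m(ww')=m(w)+\bar w\,m(w'),\qquad m(r^{-1})=-\bar r^{-1}m(r). \tag{4.1}$$
The boundary of $m(w)$ is $\bar w-1$, so $m(w)=0$ forces $w\in N$.

The graph covers the rose with two petals, and its fundamental group is $N$. Its $H_1$ is therefore $N/[N,N]$, with $w\in N$ mapping to the class of $m(w)$. As there are no 2-cells, $H_1\subseteq C_1$. Hence $N/[N,N]\cong H_1$ via $m$, and
$$\text{for } w\in N:\quad w\in[N,N]\iff m(w)=0. \tag{4.2}$$

Now let $u\in N$ and $r\in\Phi$. Since $\bar u=1$, (4.1) gives $m(u^{-1})=-m(u)$ and
$$m(rur^{-1}u^{-1})=m(r)+\bar r\,m(u)-m(r)-m(u)=\bar r\,m(u)-m(u).$$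
As $[r,u]=rur^{-1}u^{-1}\in N$, (4.2) yields
$$[r,u]\in[N,N]\iff\bar r\,m(u)=m(u). \tag{4.3}$$

For example, let $\Gamma=\mathbb Z/2$ with $a\mapsto1$, $s\mapsto0$. Then $s\in N$ and $m(s)=e_{s,0}$, so $m([a,s])=e_{s,1}-e_{s,0}\ne0$: $a$ and $s$ do not commute in $\Phi/[N,N]$. On the other hand $a^2\in N$ and $\bar s=0$, so $[s,a^2]\in[N,N]$.

## 5. Finite $p$-groups that record an r.e. set

We need finite $p$-groups $Q^{(j)}$ and words $r_i$ such that $r_i$ is visible in $Q^{(j)}$ exactly when $i=j$. Let $H$ be the group of upper unitriangular $3\times3$ matrices over $\mathbb F_p$, with $h_1=1+E_{12}$ and $h_2=1+E_{23}$. It is nonabelian of order $p^3$, generated by $h_1,h_2$, which have order $p$ and do not commute.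

For $j\ge0$ let $C=\mathbb Z/p^{j+1}$ and $Q^{(j)}=H^C\rtimes C$, where the generator $s$ of $C$ acts by $(s\varphi s^{-1})(x)=\varphi(x-1)$. Let $a\in H^C$ have $a(0)=h_1$, $a(p^j)=h_2$, and $a(x)=1$ otherwise. This gives a homomorphism $\Phi\to Q^{(j)}$. Put $r_i=[a,\,s^{p^i}as^{-p^i}]\in\Phi$.

**Lemma 5.** $r_i\ne1$ in $Q^{(j)}$ iff $i=j$.

*Proof.* The element $s^{p^i}as^{-p^i}$ has value $h_1$ at $p^i$, $h_2$ at $p^i+p^j$, and $1$ elsewhere. If $i=j$, then at position $p^j$ the two elements $a$ and $s^{p^i}as^{-p^i}$ have the noncommuting values $h_2$ and $h_1$. If $i>j$, then $p^i\equiv0$ modulo $p^{j+1}$, so the two elements are equal. If $i<j$, the supports are $\{0,p^j\}$ and $\{p^i,p^i+p^j\}$; modulo $p^{j+1}$ none of $p^i,\ p^i-p^j,\ p^i+p^j$ is $0$, as each has $p$-adic valuation $i$. So the supports are disjoint and the elements commute. $\square$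

Let $f:\omega\to\omega$ be a recursive injection with range $W$. Let $N_n$ be the kernel of $\Phi\to\prod_{i\le n}Q^{(f(i))}$ and $P_n=\Phi/N_n$, a finite $p$-group computable from $n$. Put
$$N=\bigcap_nN_n,\quad \Gamma=\Phi/N,\quad \Omega_n=\Phi/[N_n,N_n],\quad \Omega=\Phi/[N,N],\quad R_n=k[\Omega_n],\quad R=k[\Omega],$$
and $N_{-1}=\Phi$, $P_{-1}=1$. We collect five facts.

**Fact (5.1).** $r_j\in N\iff j\notin W$, and the elements $\bar r_j\in\Gamma$ $(j\in W)$ are pairwise distinct. By Lemma 5, $\bar r_j$ with $j\in W$ is nontrivial exactly in coordinate $f^{-1}(j)$, and for $j\notin W$ it is trivial in all coordinates. (For $j\in W$ its values lie in $[H,H]$, which has order $p$, so $\bar r_j$ has order $p$: the torsion announced in Section 3.)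

**Fact (5.2).** $\Omega$ is solvable and $N\ne[N,N]$. Each $Q^{(j)}$ has derived length at most $3$, so $\Gamma$ is solvable, and $\Omega$ is an extension of $\Gamma$ by the abelian group $N/[N,N]$. As $\Phi$ is not solvable, $N\ne1$; being a nontrivial free group, $N\ne[N,N]$.

**Fact (5.3).** $[N,N]=\bigcap_n[N_n,N_n]$. The inclusion $\subseteq$ is clear. Let $w\in\bigcap_n[N_n,N_n]$. Then $w\in\bigcap N_n=N$. The image of $m(w)\in\mathbb Z[\Gamma]^2$ in each $\mathbb Z[P_n]^2$ is the chain of $w$ for $N_n$, which vanishes by (4.2). For large $n$ the finite set of vertices occurring in $m(w)$ injects into $P_n$, so $m(w)=0$ and $w\in[N,N]$.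

**Fact (5.4).** An element $D\in k[\Phi]$ has nonzero image in $R$ iff its image in $R_n$ is nonzero for some $n$, equivalently for all large $n$. Indeed $R$ maps onto $R_n$ and $R_{n'}$ onto $R_n$ for $n'\ge n$; and if $D\ne0$ in $R$, the finite support of its image in $\Omega$ injects into $\Omega_n$ for large $n$, by (5.3).

**Fact (5.5).** Whether two words are equal in $\Omega_n$, and hence whether $D$ has nonzero image in $R_n$, is decidable uniformly in $n,D$. This is (4.2) for $N_n$, where $P_n$ is a finite group computed from $n$.

## 6. The group rings are Ore domains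

**Lemma 6.** Let $P=\Phi/N'$ be a finite $p$-group, $\Omega'=\Phi/[N',N']$, $A=N'/[N',N']$, $R'=k[\Omega']$. Then $R'$ is a domain, and for every $0\ne D\in R'$ there are $E\in R'$ and $0\ne z\in k[A]$ with $ED=z$.

If $P=1$, then $\Omega'=\mathbb Z^2$ and $R'$ is a Laurent polynomial ring, with $E=1$ and $z=D$. In general $R'$ is a finite module over the Laurent polynomial ring $k[A]$, and we must exclude zero divisors. Put $m=|P|$.

**Step 1: $\Omega'$ is torsion-free.** This is what taking $[N',N']$ buys. Suppose $w^\ell\in[N',N']$ with $\ell$ prime and $w\notin[N',N']$. As $A$ is free abelian, $w\notin N'$. Let $\Phi_1=\langle w\rangle N'$. Since $\Phi_1/N'$ is cyclic, $[\Phi_1,\Phi_1]\subseteq N'$. The group $\Phi_1$ is free, so $\Phi_1^{ab}$ is free abelian; as $w^\ell\in[\Phi_1,\Phi_1]$, we get $w\in[\Phi_1,\Phi_1]\subseteq N'$, a contradiction.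

**Step 2: $R'$ is Noetherian of finite global dimension.** This will provide finite projective resolutions. The group $A\cong\mathbb Z^r$ has index $m$ in $\Omega'$. By Serre's theorem (a torsion-free group has the same cohomological dimension as any finite-index subgroup; K. Brown, *Cohomology of Groups*, VIII.3.1), $\mathrm{cd}\,\Omega'=r<\infty$. So $k$ has a projective resolution over $R'$ of length at most $r$. Tensor it over $k$ with an arbitrary $R'$-module $M$, using the diagonal action. The result is exact with last term $M$, and its terms are projective: $R'\otimes_kM$ is isomorphic, by $g\otimes x\mapsto g\otimes g^{-1}x$, to $R'\otimes_k M$ with trivial action on $M$, which is free, and direct summands follow. Hence $\mathrm{gl.dim}\,R'\le r$. Since $R'$ is free of rank $m$ over the Noetherian ring $k[A]$, it is Noetherian.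

**Step 3: a localization $Q\supseteq R'$.** We invert central elements. Let $P$ act on $A$ by conjugation and let $S_0=k[A]^P\setminus0$. Its elements commute with $A$ and are invariant under conjugation by $\Omega'$, so they are central. They are non-zero-divisors, since $R'$ is free over the domain $k[A]$. As $k[A]$ is integral over $k[A]^P$, the ring $\mathcal F:=S_0^{-1}k[A]$ is a domain integral over a field, so it is a field, the fraction field of $k[A]$. Put $Q=S_0^{-1}R'\supseteq R'$. Then $\dim_{\mathcal F}Q=m$.

**Step 4: every nonzero left ideal of $Q$ is $Q$.** We show that its $\mathcal F$-dimension is divisible by $m$. Let $\mathcal I\ne0$ be a left ideal of $Q$ and $I=\mathcal I\cap R'$. Clearing denominators, $S_0^{-1}I=\mathcal I$, so $\dim_{\mathcal F}\mathcal I=\mathrm{rank}_{k[A]}I$. By Step 2, resolve $I$ by finitely generated free modules and stop at the $r$-th syzygy, which is projective: $I$ has a finite resolution by finitely generated projective $R'$-modules $M_i$. Ranks are additive, so $\mathrm{rank}\,I=\sum(-1)^i\mathrm{rank}_{k[A]}M_i$.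

Each $M_i$ is finitely generated projective over the domain $k[A]$. It becomes free over the localization of $k[A]$ at its augmentation ideal $I_A$, and the rank of that free module is both the generic rank and $\dim_kM_i/I_AM_i$. Thus $\mathrm{rank}_{k[A]}M_i=\dim_k(k\otimes_{k[A]}M_i)$. Since $A$ is normal, $R'I_A=I_AR'$ is the kernel of $R'\to k[P]$, so $M_i/I_AM_i=k[P]\otimes_{R'}M_i$. This is a finitely generated projective module over $k[P]$, which is a local ring because $P$ is a $p$-group and $\mathrm{char}\,k=p$. So it is free, and its dimension is divisible by $m$.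

Hence $m\mid\dim_{\mathcal F}\mathcal I$. As $0<\dim_{\mathcal F}\mathcal I\le m$, we get $\mathcal I=Q$.

**Step 5: conclusion.** By Step 4 every nonzero element of $Q$ has a left inverse, so $Q$ is a division ring and $R'\subseteq Q$ is a domain. For $0\ne D\in R'$ write $D^{-1}=z^{-1}E$ with $z\in S_0$, $E\in R'$; then $ED=z$. $\square$

**Corollary 7.** $R=k[\Omega]$ is an Ore domain.

*Proof.* If $ED=0$ in $R$ with $E,D\ne0$, then by (5.4), for large $n$ the images of $E$ and $D$ in $R_n$ are nonzero with product $0$, contradicting Lemma 6. So $R$ is a domain.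

Let $D,E\ne0$ in $R$ and let $S\subset\Omega$ be the union of their supports. As $\Omega$ is solvable, it is amenable, and the Følner condition gives a finite nonempty $X\subset\Omega$ with $|Xs'\setminus X|<|X|/|S|$ for all $s'\in S$; hence $|XS|<2|X|$. The linear map $k^X\times k^X\to k^{XS}$, $(\alpha,\beta)\mapsto\alpha D+\beta E$, is not injective, so $\alpha D=-\beta E$ with $(\alpha,\beta)\ne0$. As $R$ is a domain, neither side is $0$ (if $\alpha=0$ then $\beta E=0$ and $\beta=0$; if $\alpha\ne0$ then $\alpha D\neq0$). So $RD\cap RE\ne0$. The anti-automorphism of $R$ induced by inversion in $\Omega$ gives the right Ore condition. $\square$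

## 7. Enlarging a finite group of automorphisms of $F$

All actions of finite groups on $F$ in this and the next sections are faithful and by valuation-preserving field automorphisms. Such automorphisms are continuous and fix $k=\mathbb F_p$, so they are determined by the image of $t$.

Let a finite $p$-group $P$ act on $F$. Then $g\mapsto(g(t)/t)(0)$ is a homomorphism $P\to\mathbb F_p^*$, hence trivial, so $g(t)\equiv t\bmod t^2$. Put $F_0=F^P$ and $\varpi=\prod_{g\in P}g(t)\in F_0$. Then $k((\varpi))\subseteq F_0$ and $[F:k((\varpi))]=v(\varpi)=|P|=[F:F_0]$, so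
$$F_0=k((\varpi)). \tag{7.1}$$

Can the trivial action be replaced by an action of $\mathbb Z/p$ that is congruent to it to high order? For $p\nmid m$ let $\sigma(t)=t(1+t^m)^{-1/m}$. Then $\sigma(t^{-m})=t^{-m}+1$, so $\sigma^p$ fixes $t^{-m}$. Thus $\sigma^p(t)=\zeta t$ with $\zeta^m=1$, and $\zeta=1$ since $\sigma^p(t)\equiv t\bmod t^2$. So $\sigma$ has order $p$, and $\sigma(t)\equiv t\bmod t^{m+1}$ with $m$ as large as we like. Here $y=t^{-m}$ satisfies $\sigma(y)=y+1$; this Artin–Schreier relation is the model for the general case.

**Lemma 8.** Let a finite $p$-group $P$ act on $F$, let $\pi:P'\to P$ be a surjection of finite $p$-groups, and $J\ge1$. Then $P'$ acts on $F$ with $g'(t)\equiv\pi(g')(t)\bmod t^J$ for all $g'\in P'$. If the action of $P$ is given by programs for the series $g(t)$ $(g\in P)$, then programs for the series $g'(t)$ $(g'\in P')$ can be computed uniformly.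

The natural attempt is to build a degree-$p$ extension $E$ of $F$ on which $P'$ acts, extending the action of $P$; then $E\cong k((t'))\cong F$. The difficulty is to make the actions comparable. On the subfield $F\subset E$ the two agree exactly, but that is the wrong scale, since $t$ has valuation $p$ in $E$. We go the other way, by the norm $E\to F$, which is nearly a ring homomorphism when $E/F$ is deeply ramified.

**Step 1: reduction to a central kernel of order $p$.** If $\ker\pi\ne1$, it is a nontrivial normal subgroup of the $p$-group $P'$, so it contains a central subgroup $Z$ of $P'$ of order $p$. By induction on $|\ker\pi|$ we pass from $P$ to $P'/Z$ and then from $P'/Z$ to $P'$; the congruences modulo $t^J$ compose. So assume $\ker\pi$ is central of order $p$. Choosing a section of $\pi$ that sends $1$ to $1$, write $P'=P\times\mathbb F_p$ with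
$$(g,i)(h,j)=(gh,\,i+j+\varepsilon(g,h)),\qquad \varepsilon(1,h)=\varepsilon(h,1)=0 .$$
Associativity says $\varepsilon(h,l)+\varepsilon(g,hl)-\varepsilon(gh,l)=\varepsilon(g,h)$.

**Step 2: trivializing the cocycle in $F$.** We look for $b_g,\alpha_0\in F$ with which to define the action on $E$. Choose $\theta\in F$ with $\sum_{h\in P}h(\theta)=1$, and put $b_g=\sum_h\varepsilon(g,h)\,gh(\theta)$. Reindexing, $b_g=\sum_l\varepsilon(g,hl)\,ghl(\theta)$, so
$$g(b_h)+b_g-b_{gh}=\sum_l[\varepsilon(h,l)+\varepsilon(g,hl)-\varepsilon(gh,l)]\,ghl(\theta)=\varepsilon(g,h)\sum_lghl(\theta)=\varepsilon(g,h), \tag{7.2}$$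
and $b_1=0$. The map $\wp$ is additive, commutes with $P$, and kills $\mathbb F_p$. So $\beta_g=\wp(b_g)$ satisfies $\beta_{gh}=\beta_g+g\beta_h$. With $\alpha_0=-\sum_h\beta_h\,h(\theta)$,
$$g(\alpha_0)=-\sum_h(\beta_{gh}-\beta_g)\,gh(\theta)=\alpha_0+\beta_g .$$

**Step 3: forcing deep ramification.** We may add to $\alpha_0$ any element of $F_0$ without changing this relation. Let $B=pJ$ and $U=\wp F+t^{-B}O$. We claim there is $f\in k[\varpi^{-1}]$ with $\alpha_0+f\notin U$.

First, $tO\subseteq\wp F$, since for $x\in tO$ we have $x=\wp(-\sum_{i\ge0}x^{p^i})$. By (7.1) and $\varpi k[[\varpi]]\subseteq tO\subseteq U$, it suffices to find $f\in F_0$. Suppose there is none. Then $\alpha_0\in U$ (take $f=0$), and so $F_0\subseteq U$. As $U/\wp F$ is a quotient of $t^{-B}O/tO$, it is finite, so $F_0/(F_0\cap\wp F)$ is finite. If $\wp(\beta)\in F_0$, then $\wp(g\beta-\beta)=0$, so $g\beta-\beta\in\mathbb F_p$. The map $\wp(\beta)\mapsto(g\mapsto g\beta-\beta)$ is a well-defined homomorphism from $F_0\cap\wp F$ to $\mathrm{Hom}(P,\mathbb F_p)$ (changing $\beta$ by an element of $\mathbb F_p$ has no effect), and its kernel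 is $\wp F_0$. So $(F_0\cap\wp F)/\wp F_0$ is finite, and hence $F_0/\wp F_0$ is finite. But the classes of $\varpi^{-l}$ with $l>0$, $p\nmid l$ are linearly independent there: a nontrivial combination has a pole in $\varpi$ of positive order prime to $p$, while pole orders of elements of $\wp F_0$ are divisible by $p$. This contradiction proves the claim. Fix such $f$ and put $\alpha=\alpha_0+f$. Then $\alpha\notin U$ and $g(\alpha)=\alpha+\wp(b_g)$.

**Step 4: $P'$ acts on an extension $E$.** As $\alpha\notin\wp F$, the field $E=F(y)$ with $y^p-y=\alpha$ has degree $p$ over $F$. Let $(g,i)$ act on $E$ by $g$ on $F$ and by $y\mapsto y+b_g+i$. This is well defined because $\wp(y+b_g+i)=\alpha+\wp(b_g)=g(\alpha)$. It is multiplicative: $(g,i)$ applied to $y+b_h+j$ is $y+b_g+i+g(b_h)+j$, which by (7.2) equals $y+b_{gh}+i+j+\varepsilon(g,h)$. If $(g,i)$ acts trivially, then $g=1$ and $i=b_1+i=0$; so the action is faithful. It extends the action of $P$ via $\pi$, and $\mathrm{Gal}(E/F)=\ker\pi$. It preserves the valuation $v_E$ of $E$, because $v$ extends uniquely to $E$.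

**Step 5: the ramification of $E/F$.** We find a good generator and a uniformizer. As long as $\alpha$, suitably modified, has pole order $m>B$ with $p\mid m$ and leading term $ct^{-m}$, subtract $\wp(ct^{-m/p})=ct^{-m}-ct^{-m/p}$, which lowers the pole order. Since $\alpha\notin U$, the pole order never drops to $B$ or below, so this ends with $\alpha'=\alpha-\wp(\delta)$ of pole order $m>B$, $p\nmid m$. Put $y'=y-\delta$, so $y'^p-y'=\alpha'$. Then $v_E(y')<0$ and $p\,v_E(y')=v_E(\alpha')=-m\,e_{E/F}$ with $e_{E/F}$ the ramification index. As $p\nmid m$, we get $e_{E/F}=p$: the extension is totally ramified, the residue field is $\mathbb F_p$, and $v_E(y')=-m$, $v_E(t)=p$.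

Let $\tau$ generate $\mathrm{Gal}(E/F)$ with $\tau y'=y'+1$. Choose $1\le i\le p-1$ and $j\ge1$ with $-mi+pj=1$. Then $t_E=y'^it^j$ is a uniformizer of $E$, so $E=k((t_E))$, and $\tau^l(t_E)=t_E(1+l/y')^i\in t_E(1+t_E^mO_E)$. Expanding $x\in E$ in powers of $t_E$,
$$v_E(\tau^lx-x)\ge v_E(x)+m . \tag{7.3}$$

**Step 6: the norm is nearly a ring homomorphism.** Let $\mathcal N=N_{E/F}$. For $x\in O_E$, (7.3) gives $\mathcal N(x)=\prod_l\tau^lx\equiv x^p\bmod t_E^m$. So for $x,x'\in O_E$ the element $\mathcal N(x+x')-\mathcal N(x)-\mathcal N(x')$ of $F$ has $v_E\ge m$, that is, $v\ge m/p\ge J$. Thus $\mathcal N$ induces a ring homomorphism $O_E\to O/t^JO$. It fixes $\mathbb F_p$, since $c^p=c$ there. Also $v(\mathcal N(x))=v_E(x)$. So $t_1=\mathcal N(t_E)$ is a uniformizer of $F$. Moreover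
$$\mathcal N(h(t_E))\equiv h(t_1)\bmod t^J\qquad(h\in k[[X]]), \tag{7.4}$$
since this holds for polynomials $h$ and both sides are unaffected modulo $t^J$ by terms of $h$ of order at least $J$.

Since $\ker\pi$ is normal, $\mathcal N(g'x)=\prod_{z\in\ker\pi}zg'x=g'\prod_{z}(g'^{-1}zg')x=\pi(g')\mathcal N(x)$. Write $g'(t_E)=h_{g'}(t_E)$. Then (7.4) gives
$$\pi(g')(t_1)=\mathcal N(h_{g'}(t_E))\equiv h_{g'}(t_1)\bmod t^J .$$

**Step 7: transport to $F$.** We identify $E$ with $F$ so that the congruence refers to $t$. Let $t=\kappa(t_1)$ with $\kappa\in Xk[[X]]$, $\kappa'(0)\ne0$, and let $t'=\kappa(t_E)$, a uniformizer of $E$. With compositional inverses,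
$$g'(t')=(\kappa h_{g'}\kappa^{-1})(t'),\qquad \pi(g')(t)=\kappa(\pi(g')(t_1))\equiv\kappa(h_{g'}(t_1))=(\kappa h_{g'}\kappa^{-1})(t)\bmod t^J .$$
Transport the action of $P'$ along $E=k((t'))\cong k((t))=F$, $t'\mapsto t$. Then $g'(t)=(\kappa h_{g'}\kappa^{-1})(t)\equiv\pi(g')(t)\bmod t^J$, as required.

**Step 8: computability.** We check that each choice above can be made by a program. Represent an element of $F$ by a lower bound for its order and a program for its coefficients. Sums, products, $\wp$, substitution of series of order $1$, compositional inverses of series of order $1$, and inverses of elements known to be nonzero (the order is found by search) are uniformly computable. The finite-group data of Step 1 are computable. The rest is as follows.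

1. *The element $\theta$.* The trace $\mathrm{Tr}=\sum_{g\in P}g$ is nonzero, as $F/F_0$ is separable; it is $k$-linear and continuous, so $\mathrm{Tr}(t^l)\ne0$ for some $l\in\mathbb Z$. Search for $l$ and a nonzero coefficient of $\mathrm{Tr}(t^l)=\sum_gg(t)^l$, and put $\theta=t^l/\mathrm{Tr}(t^l)$. Its trace is $1$ because $\mathrm{Tr}(t^l)\in F_0$. Then $b_g,\alpha_0,\varpi$ are computable.
2. *The elements $f,\delta,\alpha'$ and $m$.* For $f\in k[\varpi^{-1}]$ the polar part of $\alpha_0+f$ is a finite object. Apply to it the reduction of Step 5. If it ends with pole order $\le B$, then $\alpha_0+f\in U$. If it ends with pole order $>B$ and prime to $p$, then $\alpha_0+f\notin U$: an element $\wp(x)+x'$ with $x'\in t^{-B}O$ and pole order $>B$ has the pole order of $\wp(x)$, which is divisible by $p$. So $\alpha_0+f\notin U$ is decidable. Take the first $f$ that works; this also yields $\delta,\alpha',m$, and then $i,j$.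
3. *Arithmetic of $E$.* Write elements of $E$ as $\sum_{l<p}x_ly'^l$ with $x_l\in F$ and multiply using $y'^p=y'+\alpha'$. Also $y'^{-1}=(y'^{p-1}-1)/\alpha'$, so $t_E^{\pm1}$ are computable. For $x_l\ne0$ we have $v_E(x_ly'^l)=p\,v(x_l)-ml$, and these values are distinct modulo $p$. So $v_E(\sum x_ly'^l)=\min_l(p\,v(x_l)-ml)$, and a lower bound for it is computable.
4. *Expansions in $t_E$.* If $v_E(\sum x_ly'^l)\ge0$, every term has $v_E\ge0$. The nonzero terms with $l\ge1$ have $v_E\not\equiv0\bmod p$, hence $v_E>0$. So the residue is the coefficient of $t^0$ in $x_0$. Multiplying first by a power of $t_E$, then repeatedly subtracting the residue and dividing by $t_E$, we compute the $t_E$-expansion of any element.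
5. *The action.* $(g,i)$ sends $y'=y-\delta$ to $y'+\delta-g(\delta)+b_g+i$, so it sends $\sum x_ly'^l$ to $\sum g(x_l)(y'+\delta-g(\delta)+b_g+i)^l$. So $h_{g'}$ is computable by item 4.
6. *The series $\kappa$.* We have $\mathcal N(y')=\prod_{l\in\mathbb F_p}(y'+l)=y'^p-y'=\alpha'$ and $\mathcal N(t)=t^p$. So $t_1=\alpha'^it^{pj}$, a computable series in $t$ of order $1$. Its compositional inverse is $\kappa$, and $\kappa h_{g'}\kappa^{-1}$ is computable. $\square$

## 8. Generic multipliers

Let $P=\Phi/N'$ be a finite $p$-group acting on $F$, $F_0=F^P=k((\varpi))$, and $c_a,c_s\in1+tO$. Let $X_a=c_a\bar a$ and $X_s=c_s\bar s$: apply the automorphism, then multiply. These are $F_0$-linear isometric bijections of $F$. They define $X_w$ for $w\in\Phi$, and $D(X)$ for $D\in k[\Phi]$; clearly $v(D(X)g)\ge v(g)$. From $X_{ww'}g=c_w\,\bar w(c_{w'}\,\bar w'(g))$ and (4.1), induction on word length gives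
$$X_w=c_w\bar w,\qquad c_{ww'}=c_w\,\bar w(c_{w'}),\qquad c_w=\prod_{x\in\{a,s\},\,\gamma\in P}\gamma(c_x)^{m_{x,\gamma}(w)} . \tag{8.1}$$
For inverses of letters, $X_x^{-1}$ has multiplier $\bar x^{-1}(c_x)^{-1}$, in agreement with $m(x^{-1})=-\bar x^{-1}m(x)$. So $N'$ acts by multiplications, and $[N',N']$ acts trivially by (4.2). Hence $R'=k[\Omega']$, with $\Omega'=\Phi/[N',N']$, acts on $F$.

Take $P=1$ and $D=a+s-2$, so $D(X)$ is multiplication by $c_a+c_s-2$. With $c_a=1+t$, $c_s=1-t$ it vanishes. With $c_a=1+t$, $c_s=1+t^2$ it is multiplication by $t+t^2$, bijective, raising valuations by exactly $1$. A good choice exists because a nonzero polynomial does not vanish everywhere. This is what we do in general, using Lemma 6 to reduce to multiplications.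

**Lemma 9.** Let $D_1,\dots,D_q\in k[\Phi]$ have nonzero images in $R'$, let $c_a^0,c_s^0\in1+tk[t]$ and $J\ge1$. There are $c_x\in1+tk[t]$, $c_x\equiv c_x^0\bmod t^J$, and integers $e_i\ge0$ such that each $D_i(X)$ is bijective on $F$ and $v(D_i(X)g)\le v(g)+e_i$ for all $g\in F$. These can be found uniformly effectively.

**Step 1: reduction to multiplications.** By Lemma 6, with $A=N'/[N',N']$, there are $E_i$ and $0\ne z_i=\sum_\nu z_{i,\nu}\,\nu\in k[A]$ with $E_iD_i=z_i$ in $R'$. They are found by search, since equality in $R'$ is decidable by (4.2). By (8.1), $E_i(X)D_i(X)$ is multiplication by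
$$\zeta_i=Z_i\big((\gamma(c_x))_{x,\gamma}\big)\in O,\qquad Z_i=\sum_\nu z_{i,\nu}\prod_{x,\gamma}Y_{x,\gamma}^{m_{x,\gamma}(\nu)} .$$
By (4.2), distinct $\nu\in A$ have distinct exponent vectors, so $Z_i$ is a nonzero Laurent polynomial.

**Step 2: some choice makes all $\zeta_i\ne0$.** Let $\tilde Z$ be $\prod_iZ_i$ times a monomial, chosen to be a nonzero polynomial. Suppose $\tilde Z(\gamma(c_x))=0$ for all $c_x\in c_x^0+t^Jk[t]$. By continuity this holds for all $c_x\in c_x^0+t^JO$. Let $(\omega_l)$ be an $F_0$-basis of $F$. For $M$ large and $\lambda_{x,l}\in\varpi^Mk[[\varpi]]$, the choice $c_x=c_x^0+\sum_l\lambda_{x,l}\omega_l$ is allowed, and $\gamma(c_x)=\gamma(c_x^0)+\sum_l\lambda_{x,l}\gamma(\omega_l)$. The matrix $(\gamma(\omega_l))_{\gamma,l}$ is invertible: a relation $\sum_\gamma d_\gamma\gamma(\omega_l)=0$ for all $l$ gives $\sum_\gamma d_\gamma\gamma=0$ on $F$, so all $d_\gamma=0$ by independence of automorphisms. So $\tilde Z$ becomes, by an invertible affine substitution, a nonzero polynomial over $F$ in the $\lambda_{x,l}$ that vanishes on a product of infinite sets, which is impossible.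

**Step 3: finding it, and the estimate.** Dovetail through all pairs of polynomials $c_x\in c_x^0+t^Jk[t]$, which lie in $1+tk[t]$ as $J\ge1$, until each $\zeta_i$ shows a nonzero coefficient. The first nonzero coefficient of $\zeta_i$ gives $e_i=v(\zeta_i)\ge0$. Then
$$v(g)+e_i=v(E_i(X)D_i(X)g)\ge v(D_i(X)g).$$
In particular $D_i(X)$ is injective. It is $F_0$-linear on the finite-dimensional $F_0$-space $F$, hence bijective. $\square$

## 9. The limit action and the structure $F/O$

We now run through all stages $n$ and pass to the limit. The point is that the conclusion of Lemma 9 is stable under small perturbations.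

For isometric $k$-linear bijections $S,S'$ of $F$ write $S\equiv_JS'$ if $v(Sg-S'g)\ge v(g)+J$ for all $g$. This is compatible with products and inverses, by
$$S_1S_2-S_1'S_2'=S_1(S_2-S_2')+(S_1-S_1')S_2',\qquad S^{-1}-S'^{-1}=S^{-1}(S'-S)S'^{-1}.$$
If $\sigma,\sigma'$ are valuation-preserving automorphisms with $\sigma(t)\equiv\sigma'(t)\bmod t^{J+1}$, then $\sigma\equiv_J\sigma'$: write $\sigma(t)=tu$ and $\sigma'(t)=tu'$ with units $u\equiv u'\bmod t^J$, so $u^l\equiv u'^l\bmod t^J$ for all $l\in\mathbb Z$, and $\sigma(t^l)-\sigma'(t^l)\in t^{l+J}O$. If $c\equiv c'\bmod t^J$ are units of $O$, then multiplications by $c$ and $c'$ are $\equiv_J$.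

**Step 1: the stages.** Let $D_0,D_1,\dots$ be a recursive enumeration of $k[\Phi]$. Start with $P_{-1}=1$, the trivial action $\rho_{-1}$, $c_x^{(-1)}=1$, $J_{-1}=1$. At stage $n\ge0$, Lemma 8 gives an action $\rho_n$ of $P_n$ on $F$ with
$$\rho_n(g)(t)\equiv\rho_{n-1}(\pi g)(t)\bmod t^{J_{n-1}+1},$$
where $\pi:P_n\to P_{n-1}$ is the canonical map. By (5.5), decide which $D_j$, $j\le n$, have nonzero image in $R_n$. By Lemma 9 choose $c_x^{(n)}\in1+tk[t]$, $c_x^{(n)}\equiv c_x^{(n-1)}\bmod t^{J_{n-1}}$, that works for all these $D_j$, with constants $e_j$. Let $J_n$ exceed $J_{n-1}$ and all these $e_j$. Put $X_x^{(n)}=c_x^{(n)}\rho_n(x)$. By the uniformity in Lemmas 8 and 9, the map taking $n$ to $P_n$, programs for the series $\rho_n(g)(t)$, the polynomials $c_x^{(n)}$, and $J_n$ is recursive.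

**Step 2: the limit operators.** Let $c_x=\lim c_x^{(n)}$ and $\sigma_x(t)=\lim\rho_n(x)(t)\in t+t^2O$, let $\sigma_x$ be the automorphism of $F$ so defined, and $X_x=c_x\sigma_x$ for $x\in\{a,s\}$. Since
$$c_x\equiv c_x^{(n)}\bmod t^{J_n},\qquad\sigma_x(t)\equiv\rho_n(x)(t)\bmod t^{J_n+1},$$
the series $c_x$ and $\sigma_x(t)$ are computable, and $X_x\equiv_{J_n}X_x^{(n)}$ for all $n$. Hence $X_w\equiv_{J_n}X_w^{(n)}$ for all $w\in\Phi$ and all $n$. Moreover, as $c_x\equiv1\bmod t$ and $\sigma_x(t)\equiv t\bmod t^2$,
$$v((X_x-1)g)\ge v(g)+1 . \tag{9.1}$$

**Step 3: $R$ acts on $F$.** If $w\in[N,N]$, then $w\in[N_n,N_n]$ and $X_w^{(n)}=1$ for all $n$. As $J_n\to\infty$, $X_w=1$. So $R=k[\Omega]$ acts on $F$.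

**Step 4: nonzero elements of $R$ are invertible, with bounded loss.** We claim:
$$\text{if } D=D_j\ne0\text{ in }R,\text{ then }D(X)\text{ is bijective and }v(D(X)g)\le v(g)+e\text{ for some }e\text{ and all }g. \tag{9.2}$$
By (5.4) take $n\ge j$ with $D\ne0$ in $R_n$, and let $e=e_j$ be the constant of stage $n$. Then $D(X)=D(X^{(n)})+\mathcal E$ with $v(\mathcal Eg)\ge v(g)+J_n$ and $J_n>e$. The bound for $D(X^{(n)})$ says that $v(D(X^{(n)})^{-1}h)\ge v(h)-e$. So $D(X)=D(X^{(n)})(1+Y)$ with $Y=D(X^{(n)})^{-1}\mathcal E$ and $v(Yg)\ge v(g)+J_n-e\ge v(g)+1$. Thus $1+Y$ is isometric, hence injective, and it is surjective since $\sum_{i\ge0}(-Y)^ig$ converges to a preimage of $g$. Therefore $D(X)$ is bijective, and $v(D(X)g)\le v((1+Y)g)+e=v(g)+e$.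

**Step 5: the structure $V$.** Let $V=F/O$ with $+$ and with $a,s$ induced by $X_a,X_s$, which map $O$ onto $O$. It is an infinite abelian group of exponent $p$ with two automorphisms. Its elements are finite sums $\sum_{l>0}b_lt^{-l}$, $b_l\in\mathbb F_p$. The image $\sum b_l\,c_x\,\sigma_x(t)^{-l}$ modulo $O$ depends only on finite parts of $c_x$ and $\sigma_x(t)$, which are computable. So $V$ is recursive, after coding its universe by $\omega$.

## 10. Non-torsion elements compute $W$: proof of Theorem A

**Step 1: $T$ is strongly minimal and modular, and $V$ has dimension $0$.** We verify the hypotheses of Lemma 2. $V$ is an infinite $R$-module, and $R$ is an Ore domain by Corollary 7. By (9.2), each $0\neq D\in R$ is surjective on $V$, with kernel $\{g+O:D(X)g\in O\}\subseteq t^{-e}O/O$, which is finite. The element $a-1\in R$ is nonzero, as $a\notin[\Phi,\Phi]\supseteq[N,N]$. So $(a-1)^l\ne0$, and by (9.1) it kills $t^{-l}O/O$. Hence $V=\mathrm{tor}\,V$.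

The $R$-module structure is a definitional expansion of $(V,+,a,s)$, since $a^{-1},s^{-1}$ are definable. So models of $T=\mathrm{Th}(V,+,a,s)$, with the same definitions, are the $R$-modules elementarily equivalent to $V$, and $\mathrm{acl}$ and dimension are unchanged. By Lemma 2, $T$ is strongly minimal and modular, and $V$ is its model of dimension $0$.

**Step 2: a model of positive dimension decides the word problem of $\Omega$.** Let $M$ be an $X$-recursive model of positive dimension. By Lemma 2 there is $x\in M\setminus\mathrm{tor}\,M$. For $w\in\Phi$,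
$$wx=x\iff w-1=0\text{ in }R\iff w\in[N,N].$$
The left side is decidable from $X$: apply $a,s$, and compute $a^{-1},s^{-1}$ by search. So membership in $[N,N]$ is decidable from $X$.

**Step 3: the word problem of $\Omega$ computes $W$.** By (5.2) fix $u\in N\setminus[N,N]$. Then $0\ne m(u)\in\mathbb Z[\Gamma]^2$ has finite support. $\Gamma$ acts freely on the edges by left multiplication, and the stabilizer of $m(u)$ preserves the finite support, so this stabilizer is finite. As the $\bar r_j$ $(j\in W)$ are distinct, only finitely many $j\in W$ have $\bar r_j\,m(u)=m(u)$. For $j\notin W$ we have $\bar r_j=1$, so $\bar r_j\,m(u)=m(u)$. By (4.3), for all but finitely many $j$,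
$$[r_j,u]\in[N,N]\iff j\notin W .$$
With Step 2, $W\le_TX$.

**Step 4: conclusion.** Taking $X=\emptyset$: every recursive model of positive dimension computes $W$. If $W$ is r.e. and not recursive, for instance the halting set, then no model of positive dimension is recursively presentable, while the $0$-dimensional model $V$ is recursive. So $\mathrm{Spec}(T)=\{0\}$. $\blacksquare$

Hence there is a modular strongly minimal group in a finite signature with spectrum $\{0\}$.

## 11. Models of dimension $n\ge1$ are exactly as hard as $W$: proof of Theorem B

**Step 1: the lower bound.** If the model of dimension $n\ge1$ has an $X$-recursive presentation, then $W\le_TX$ by Steps 2 and 3 of Section 10.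

**Step 2: reduction of the upper bound to a word problem.** It suffices that the word problem of $\Omega$ is recursive in $W$. Then equality in $R=k[\Omega]$ is decidable from $W$. By Lemma 4, $V\oplus K^n$ is $W$-recursively presentable, and by Lemma 2 it is the model of dimension $n$. To decide $w\in[N,N]$ we must decide, by (4.2), whether $w\in N$ and $m(w)=0$ in $\mathbb Z[\Gamma]^2$. Collecting the terms of $m(w)$ needs only finitely many equality tests in $\Gamma$. So it suffices to decide from $W$ whether $w\in N$, that is, whether $w=1$ in $Q^{(j)}$ for all $j\in W$.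

**Step 3: large $j$ all give the same answer.** Let $w$ have length $\ell$ and $s$-exponent sum $e$. If $e\ne0$, then $w\notin N$, since $W$ is infinite and $p^{j+1}\nmid e$ for large $j$. If $e=0$, write $w=\prod_i(s^{l_i}as^{-l_i})^{\epsilon_i}$ with $\epsilon_i=\pm1$ and $|l_i|\le\ell$. In $Q^{(j)}$ the factor $s^{l_i}as^{-l_i}$ has value $h_1$ at $l_i$ and $h_2$ at $l_i+p^j$. Suppose $p^j>2\ell$. Distinct $l_i$ stay distinct modulo $p^{j+1}$, and no position $l_i$ coincides modulo $p^{j+1}$ with a position $l_{i'}+p^j$, because $|l_i-l_{i'}|\le2\ell<p^j\le p^{j+1}-p^j$. So $h_1$ and $h_2$ never meet at one position. At $l$ the value of $w$ is $h_1$ to the power $\sum_{l_i=l}\epsilon_i$, and at $l+p^j$ it is $h_2$ to the same power. Hence $w=1$ in $Q^{(j)}$ iff for each $l$ the sum $\sum_{l_i=l}\epsilon_i$ is divisible by $p$, the order of $h_1$ and of $h_2$. This condition does not depend on $j$.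

**Step 4: the decision procedure.** As $W$ is infinite, the condition of Step 3 is necessary for $w\in N$. If it holds, then $w=1$ in $Q^{(j)}$ for all $j$ with $p^j>2\ell$. The finitely many $j\in W$ with $p^j\le2\ell$ are found using $W$ and checked directly in the finite groups $Q^{(j)}$. So the word problem of $\Omega$ is recursive in $W$. If $W\le_TX$, the model of dimension $n$ has an $X$-recursive presentation. $\blacksquare$
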